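# A link in a homology sphere that is concordant to no link in $S^3$

## 1. A four-component link and the conjecture it refutes

**Theorem 1.** Let $F=\langle s,t\rangle$ be a free group of rank $2$, let
$$w_1=s^3t^{-5},\qquad w_2=(st)^2t^{-5},$$
and let $M_0=(S^1\times S^2)\#(S^1\times S^2)$, with $\pi_1(M_0)=F$. Choose disjoint simple closed curves $c_1,c_2\subset M_0$ with $c_i$ freely homotopic to $w_i$, choose arbitrary framings of them, and let $Y$ be the result of the framed surgery. Let $K_1,K_2\subset Y$ be the cores of the surgery solid tori, so that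
$$E:=Y\setminus\operatorname{int}\nu(K_1\cup K_2)=M_0\setminus\operatorname{int}\nu(c_1\cup c_2).$$
Choose disjoint simple closed curves $\gamma_1,\gamma_2\subset\operatorname{int}E$ whose classes in $F$ are conjugate to $s$ and to $t$ respectively. Then $Y$ is a homology sphere, and the link $L=K_1\cup K_2\cup\gamma_1\cup\gamma_2\subset Y$ is not concordant to any link in $S^3$ in any homology cobordism $W$ from $Y$ to $S^3$, nor even in any $\mathbb Q$-homology cobordism.

*Complements.* (a) Every link containing $L$ as a sublink has the same property, so there are such links with $n$ components for every $n\ge4$. (b) For every homology sphere $Y_0$, the image of $L$ in $Y\#Y_0$ has the same property.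

We now unpack the words. Everything is topological: no smooth structure is assumed on 4-manifolds.

**Definition (homology sphere).** A closed, connected, oriented 3-manifold with the integral homology of $S^3$.

**Definition (homology cobordism).** A homology cobordism from $Y$ to $Y'$ is a compact oriented 4-manifold $W$ with $\partial W=Y\sqcup-Y'$ such that both inclusions $Y\to W$, $Y'\to W$ induce isomorphisms on integral homology. A $\mathbb Q$-homology cobordism is a compact connected oriented $W$ with $\partial W=Y\sqcup -Y'$ and $H_*(W,Y;\mathbb Q)=H_*(W,Y';\mathbb Q)=0$.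

Integral homology cobordisms between homology spheres are special cases of rational ones. The product $Y\times[0,1]$ is a homology cobordism. If $C$ is a compact acyclic 4-manifold with boundary $Y$, then $C\setminus\mathring B^4$ is a homology cobordism from $Y$ to $S^3$. To get a $\mathbb Q$-homology cobordism that is not integral, do surgery on a circle in $S^1\times S^3$ representing twice a generator of $\pi_1$. The result $\Sigma$ has $\pi_1(\Sigma)=\mathbb Z/2$ and Euler characteristic $2$, so its rational Betti numbers are $1,0,0,0,1$, and the interior connected sum $(Y\times[0,1])\#\Sigma$ is an example.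

**Definition (concordance in $W$).** Links $K\subset Y$ and $J\subset Y'$ are concordant in $W$ if they cobound pairwise disjoint, properly embedded, locally flat annuli in $W$, each joining one component of $K$ to one component of $J$ and giving a bijection between components.

The theorem answers the following conjecture, which comes from Christopher William Davis, "Whitney tower concordance and knots in homology spheres", arXiv:2303.14509 (2023).

**Conjecture.** *Let $K\subset Y$ be a link in a homology sphere. There is a link $J$ in $S^3$ and a homology cobordism $W$ from $Y$ to $S^3$ in which $K$ and $J$ cobound a disjoint union of locally flat embedded annuli. Moreover, $W$ can be chosen to be simply connected.*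

In plain words: if we may change a homology sphere by a homology cobordism, can we carry any link in it to a link in $S^3$, and can we do so without creating fundamental group? By Theorem 1 the first sentence is false. By Theorem 2 below, the second sentence fails already for certain two-component links for which the first sentence holds. The argument does not decide the first sentence for knots or for links with two or three components.

For contrast, consider a case in which the conjecture is true. Suppose that $K$ lies in a 3-ball in $Y$. By Freedman's theorem $Y$ bounds a contractible topological 4-manifold $C$. In a collar of $Y$ choose a chart $B^3\times[0,1]$ with $B^3\times 0\subset Y$, and remove from $C$ a small round ball in the interior of this chart. The result $W$ is a simply connected homology cobordism from $Y$ to $S^3$. It contains a straight product $B^3_{\text{small}}\times[0,1]$ running from $Y$ to a cap of the new boundary sphere. Isotope $K$ into $B^3_{\text{small}}$ and take the product annuli. So only links that are tied up with the topology of $Y$ can be counterexamples.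

## 2. The acyclic manifolds $C_w$ and the links $K_w$

The first two components of $L$ come from a construction that we need in general. Write $a\sim b$ for "conjugate" and $\langle\langle\cdot\rangle\rangle$ for normal closure.

**Construction.** Let $F$ be free on $y_1,\dots,y_g$, and let $w=(w_1,\dots,w_g)$ be words whose exponent-sum matrix has determinant $\pm1$. Put $\pi_w=F/\langle\langle w_1,\dots,w_g\rangle\rangle$ and $M_0=\#^gS^1\times S^2=\partial(\natural^gS^1\times B^3)$. Choose disjoint simple closed curves $c_i\subset M_0$ freely homotopic to $w_i$, with arbitrary framings. Attach 2-handles to $\natural^gS^1\times B^3$ along them to get $C_w$. Put $Y=Y_w=\partial C_w$, and let $K=K_w=K_1\cup\dots\cup K_g\subset Y$ be the belt circles of the handles, that is, the cores of the surgery solid tori.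

*$Y$ is a homology sphere.* The handle chain complex of $C_w$ is $\mathbb Z^g\to\mathbb Z^g\xrightarrow{0}\mathbb Z$ in degrees $2,1,0$, and the first map is the exponent-sum matrix, an isomorphism. So $C_w$ is acyclic, and $\pi_1(C_w)=\pi_w$. By duality $H_i(C_w,Y)\cong H^{4-i}(C_w)$, which vanishes for $i=1,2$. The exact sequence of the pair gives that $Y$ is connected and $H_1(Y)=0$. A closed connected oriented 3-manifold with $H_1=0$ is a homology sphere.

*The exterior.* Let $E=Y\setminus\operatorname{int}\nu K=M_0\setminus\operatorname{int}\nu c$. We use two facts.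

* The meridian of $K_i$ is a parallel of $c_i$. Hence under the surjection $\pi_1(E)\to\pi_1(M_0)=F$ (removing curves from a 3-manifold has codimension $2$) it goes to the conjugacy class of $w_i^{\pm1}$.
* Let $\ell_i\subset\partial\nu K_i$ be the meridian of $c_i$. It meets the meridian of $K_i$ once. The map $H_1(E)\cong\mathbb Z^g\to H_1(M_0)\cong\mathbb Z^g$ is onto, hence an isomorphism. Since $\ell_i$ bounds in $M_0$, it is null-homologous in $E$. So $\ell_i$ is the preferred longitude of $K_i$, and $M_0$ is recovered from $E$ by filling along the $\ell_i$.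

**Example (one generator).** If $g=1$, the only words with exponent sum $\pm1$ are $w=y^{\pm1}$, so $\pi_w=1$. The first interesting case is $g=2$.

**Example (the main one).** For $g=2$ and $w_1=s^3t^{-5}$, $w_2=(st)^2t^{-5}$ the matrix is $\begin{pmatrix}3&-5\\2&-3\end{pmatrix}$, with determinant $-9+10=1$. The group $\pi_w=\langle s,t\mid s^3=t^5=(st)^2\rangle$ is the binary icosahedral group. This is the setting of Theorem 1, and we have just checked that its $Y$ is a homology sphere. The curves $\gamma_1,\gamma_2$ exist by general position in $M_0$.

**Theorem 2.** Let $w$ be as in the Construction (any $g$).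

1. $K_w$ is concordant to the unlink in the smooth homology cobordism $C_w\setminus\mathring B^4$ from $Y_w$ to $S^3$, whose fundamental group is $\pi_w$.
2. Suppose $\pi_w$ has a nontrivial homomorphism to some $SU(n)$ (for example, $\pi_w$ has a nontrivial finite quotient). If $K_w$ is concordant to a link in a homology sphere $Y'$ in a $\mathbb Q$-homology cobordism $W$ from $Y_w$ to $Y'$, then $\pi_1(W)$ has a nontrivial homomorphism to $SU(n)$. In particular $W$ is not simply connected.
3. Consequently, if $\pi_w$ is residually finite, then $K_w$ is concordant to a link in $S^3$ in a *simply connected* homology cobordism if and only if $\pi_w=1$.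

In the main example this gives a two-component link for which the "moreover" of the conjecture fails although its first sentence holds.

**Proof of Theorem 2(1).** The cocores of the 2-handles are disjoint smooth discs in $C_w$ bounded by the $K_i$. Take a small ball around one interior point of each disc and join these balls by tubes along arcs otherwise disjoint from the discs. The result is a ball $B^4\subset\operatorname{int}C_w$ meeting the discs in a trivial system of discs. Remove its interior: what is left of the discs is a family of disjoint annuli from $K_w$ to the unlink in $S^3$. Put $W=C_w\setminus\mathring B^4$. By excision $H_*(W,S^3)=H_*(C_w,B^4)=0$, and by duality $H_*(W,Y_w)=0$. Removing a ball does not change $\pi_1$. $\square$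

So $K_1\cup K_2$ alone cannot disprove the first sentence: the curves $\gamma_1,\gamma_2$ are needed. We shall see exactly where they enter.

## 3. Closing up the concordance exterior

In this section the geometric problem becomes a problem about two groups. Let $(Y,K)=(Y_w,K_w)$ be as in the Construction. Let $W$ be a $\mathbb Q$-homology cobordism from $Y$ to a homology sphere $Y'$, containing disjoint annuli $A_i$ from $K_i$ to $J_i\subset Y'$.

**Step 1. The exterior $P$ of the annuli.** The aim is to show that the link exteriors have the same rational homology as the annulus exterior. Locally flat proper submanifolds of topological 4-manifolds have normal vector bundles extending given ones on the boundary (Freedman–Quinn, *Topology of 4-Manifolds*, §9.3). Over the annulus $A_i\simeq S^1$ this plane bundle is orientable, hence trivial, so $\nu A_i=A_i\times D^2$. Put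
$$P=W\setminus\operatorname{int}\nu A,\qquad E_J=Y'\setminus\operatorname{int}\nu J .$$
Map the Mayer–Vietoris sequence of $Y=E\cup\nu K$ to that of $W=P\cup\nu A$. The maps $\nu K\to\nu A$ and $\partial\nu K\to A\times S^1$ are homotopy equivalences, and $Y\to W$ is a $\mathbb Q$-homology isomorphism. By the five lemma $H_*(E;\mathbb Q)\oplus H_*(\nu K;\mathbb Q)\to H_*(P;\mathbb Q)\oplus H_*(\nu A;\mathbb Q)$ is an isomorphism. It is a direct sum of maps, so $E\to P$ is a $\mathbb Q$-homology isomorphism. In the same way $E_J\to P$ is one.

**Step 2. Matching the longitudes.** The aim is to choose pushoffs of the annuli that are longitudes at both ends. Homotopy classes of oriented trivializations of $\nu A_i$ form a torsor over $[A_i,SO(2)]=\mathbb Z$, and restriction to either boundary circle is an isomorphism of torsors. So we may choose the trivialization for which the pushoff $A_i\times pt$ restricts to $\ell_i$ on the $Y$-side. On the other side it restricts to some parallel $\ell_i^J$ of $J_i$. In $H_1(P;\mathbb Q)$ we have $\ell_i^J=\pm\ell_i=0$. By Step 1, $\ell_i^J$ vanishes in $H_1(E_J;\mathbb Q)$,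 hence in $H_1(E_J;\mathbb Z)\cong\mathbb Z^g$, which is torsion-free.

**Step 3. The closed-up manifold $R$.** The aim is to replace $E$ by $M_0$, whose group is free. Write $A_i=S^1\times[0,1]$ and set
$$R=P\cup\bigsqcup_iD^2\times[0,1]\times S^1,\qquad \text{glued along } A_i\times S^1=\partial D^2\times[0,1]\times S^1,$$
so that each pushoff circle $S^1\times r\times pt$ bounds a disc. Then $R$ contains $M_0=E\cup\bigsqcup D^2\times S^1$ at one end, and at the other end $M_J$, the filling of $E_J$ along the $\ell_i^J$. The Mayer–Vietoris comparison of Step 1, with the solid tori in place of $\nu K$ and the new pieces in place of $\nu A$, shows that $M_0\to R$ and $M_J\to R$ are $\mathbb Q$-homology isomorphisms. In particular $R$ is connected.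

**Step 4. The group data.** The aim is to list what the topology tells us about $G=\pi_1(R)$ and $\Gamma=\pi_1(M_J)$. Let $\varphi:F=\pi_1(M_0)\to G$ and $\psi:\Gamma\to G$ be induced by inclusions (well defined up to conjugation in $G$), and let $\mu_i\in\Gamma$ be meridians of $J_i$.

* (G1) $G$ is finitely presented, and $\varphi$ is an isomorphism on $H_1(\cdot;\mathbb Q)$. Indeed a compact topological manifold is homotopy equivalent to a finite complex (Kirby–Siebenmann), and $M_0\to R$ is a $\mathbb Q$-homology isomorphism.
* (G2) $H_2(G;\mathbb Q)=0$. A $K(G,1)$ arises from $R$, up to homotopy, by attaching cells of dimension at least $3$, so $H_2(R;\mathbb Q)\to H_2(G;\mathbb Q)$ is onto. But $H_2(R;\mathbb Q)$ is the image of $H_2(M_0;\mathbb Q)$, which is generated by embedded 2-spheres, and spheres die in a $K(G,1)$.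
* (G3) $\Gamma$ is finitely generated, $H_1(\Gamma;\mathbb Z)=H_1(E_J;\mathbb Z)\cong\mathbb Z^g$ with basis $[\mu_i]$ (we filled along null-homologous curves), and $\psi$ is an isomorphism on $H_1(\cdot;\mathbb Q)$.
* (G4) $\psi(\mu_i)\sim\varphi(w_i)^{\pm1}$. The meridian circles along $pt\times[0,1]\subset A_i$ give a free homotopy in $P$ from a meridian of $K_i$ to a meridian of $J_i$.
* (G5) If $Y'=S^3$, then $\Gamma=\langle\langle\mu_1,\dots,\mu_g\rangle\rangle$. Indeed $\Gamma/\langle\langle\mu\rangle\rangle$ is a quotient of $\pi_1(E_J)/\langle\langle\mu\rangle\rangle=\pi_1(S^3)=1$.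

**Step 5. The extra curves.** The aim is to record what $\gamma_1,\gamma_2$ contribute in the setting of Theorem 1. Suppose $L$ is concordant to $J_1\cup J_2\cup\delta_1\cup\delta_2\subset S^3$. Choose $\nu A$ so thin that it misses the annuli joining $\gamma_j$ to $\delta_j$. These annuli then lie in $P\subset R$ and give free homotopies. So, with suitable orientations and writing $\delta_j$ also for an element of $\Gamma$ representing the curve:

* (G6) $\psi(\delta_1)\sim\varphi(s)$ and $\psi(\delta_2)\sim\varphi(t)$.

**Step 6. The complements.** The aim is to see that (a) and (b) need no further work beyond the group statement. For (a), a concordance of a link containing $L$ restricts to one of $L$. For (b), replace $E$ by $E\#Y_0$ and $M_0$ by $M_0\#Y_0$ throughout, and let $\varphi$ be the composite $F\to F*\pi_1(Y_0)=\pi_1(M_0\#Y_0)\to G$. Since $\pi_1(Y_0)$ is perfect, $H_1$ is unchanged; since $H_2(Y_0)=0$, $H_2(M_0\#Y_0;\mathbb Q)$ is still generated by the same spheres. The $\ell_i$ are still null-homologous longitudes, and the meridians of the $K_i$ and the curves $\gamma_j$ still represent $w_i^{\pm1}$,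 $s$, $t$ up to conjugacy. So (G1)–(G6) hold as before.

Theorem 1 with its complements therefore follows from a purely algebraic statement.

**Proposition 3.** For $w_1=s^3t^{-5}$, $w_2=(st)^2t^{-5}$ there are no $(G,\Gamma,\varphi,\psi,\mu_1,\mu_2,\delta_1,\delta_2)$ satisfying (G1)–(G6) with $g=2$ (where (G5) is $\Gamma=\langle\langle\mu_1,\mu_2\rangle\rangle$).

**Example (everything but (G6)).** Take $G=F$, $\varphi=\mathrm{id}$, $\Gamma$ free on $\mu_1,\mu_2$, and $\psi(\mu_i)=w_i$. Then (G1)–(G5) hold: $H_2(F)=0$, and $\psi$ is an isomorphism on $H_1$ because the determinant is $1$. So a proof must use (G6), in accordance with Theorem 2(1).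

## 4. Nilpotent quotients, an icosahedral representation, and an uncontrolled fibre

**Nilpotent quotients do not help.** A map inducing isomorphisms on rational homology invites a comparison of lower central quotients. Look at the last example. Since $w_1,w_2$ generate $H_1(F)$, and a nilpotent group is generated by any elements that generate its abelianization, $w_1,w_2$ generate $F/F_k$ for every $k$, where $F_k$ is the $k$-th lower central subgroup. So for each $k$ there are $\delta_1,\delta_2\in\Gamma$ with $\psi(\delta_1)\equiv s$ and $\psi(\delta_2)\equiv t$ modulo $F_k$. The data then satisfy (G1)–(G5), and also (G6) modulo $F_k$. An argument that looks only at $F/F_k$ for one $k$ cannot give a contradiction.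

**A representation that would finish the proof.** Let $U=SU(2)$, the unit quaternions, with $\operatorname{tr}g=2\operatorname{Re}g$. Then $\operatorname{tr}g=\operatorname{tr}g^{-1}$, and $\operatorname{tr}g=2$ if and only if $g=1$. Put
$$c_*=\cot\tfrac\pi3\,\cot\tfrac\pi5 .$$
Since $\tan\frac\pi5>\tan\frac\pi6=1/\tan\frac\pi3$, we have $0<c_*<1$. Fix unit imaginary quaternions $\mathbf u,\mathbf v$ with $\mathbf u\cdot\mathbf v=c_*$, and put
$$a_*=\cos\tfrac\pi3+\mathbf u\sin\tfrac\pi3,\qquad b_*=\cos\tfrac\pi5+\mathbf v\sin\tfrac\pi5 .$$
Then $a_*^3=-1$ and $b_*^5=-1$. As $\operatorname{Re}(\mathbf u\mathbf v)=-\mathbf u\cdot\mathbf v$, we get $\operatorname{Re}(a_*b_*)=\cos\frac\pi3\cos\frac\pi5-c_*\sin\frac\pi3\sin\frac\pi5=0$. So $a_*b_*$ is a unit imaginary quaternion and $(a_*b_*)^2=-1$. Hence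
$$w_1(a_*,b_*)=w_2(a_*,b_*)=1,\qquad \operatorname{tr}a_*=1. \tag{1}$$
In particular $s\mapsto a_*$, $t\mapsto b_*$ is a nontrivial homomorphism $\pi_w\to SU(2)$.

Suppose there were $\rho:G\to U$ with $\rho\varphi(s)=a_*$ and $\rho\varphi(t)=b_*$. By (G4) and (1), $\rho\psi$ kills $\mu_1,\mu_2$, so it is trivial by (G5). But $\rho\psi(\delta_1)\sim a_*\ne1$ by (G6), a contradiction. So it would suffice to show that
$$f=\varphi^*:\mathrm{Hom}(G,U)\to\mathrm{Hom}(F,U)=U^2$$
hits $(a_*,b_*)$.

**Where the degree argument for $f$ stops.** Section 5 will show, from (G1) and (G2), that $f$ is a homeomorphism near the trivial representation $1$ onto an open set. If $f^{-1}(1,1)=\{1\}$, a mod 2 degree argument makes $f$ onto. But $f^{-1}(1,1)$ consists of the representations of $G/\langle\langle\varphi(F)\rangle\rangle$, a quotient of $\pi_1(W)$, and we know nothing about it. For instance, $G=F*\pi_w$ with $\varphi$ the inclusion of the first factor satisfies (G1) and (G2): $\pi_w$ has $H_1=0$, and $H_2(\pi_w)$ is a quotient of $H_2(C_w)=0$. There $f^{-1}(1,1)=\mathrm{Hom}(\pi_w,U)$ contains the nontrivial representation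 just found. (In this example the extra points are far from the algebraic set $U^2\times\{1\}$ swept out near $1$, but we have no argument that separates them in general.) When $\pi_1(W)$ has no representations the argument does work, and it gives Theorem 2(2); see Section 7.

**The way around.** On the side of $\Gamma$ the trivial fibre is under control: by (G5), a representation $\zeta$ of $\Gamma$ with $\operatorname{tr}\zeta(\mu_1)=\operatorname{tr}\zeta(\mu_2)=2$ is trivial. So we work in $\mathrm{Hom}(\Gamma,U)$. The price is that a representation $\zeta$ of $\Gamma$ far from $1$ need not come from $G$, so it has no pair $(a,b)$ attached to it. This is where $\delta_1,\delta_2$ enter. The functions $\operatorname{tr}\zeta(\delta_1)$, $\operatorname{tr}\zeta(\delta_2)$, $\operatorname{tr}\zeta(\mu_i)$ are defined on all of $\mathrm{Hom}(\Gamma,U)$, and near $1$ they equal $\operatorname{tr}a$, $\operatorname{tr}b$, $\operatorname{tr}w_i(a,b)$. One might want $\operatorname{tr}(ab)$ as third coordinate on pairs up to conjugation, but $\delta_1$ and $\delta_2$ are conjugate to $s$ and $t$ by possibly different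 elements, so $\operatorname{tr}\zeta(\delta_1\delta_2)$ carries no information about $\operatorname{tr}(ab)$. We use $\operatorname{tr}\zeta(\mu_1)$ instead. The degree argument then runs for a map to $\mathbb R^3$, and $\operatorname{tr}\zeta(\mu_2)$ is recovered from a polynomial identity.

## 5. Representations near the trivial one

In this section $U=SU(n)$, $|\cdot|$ is the operator norm, $U$ acts on $\mathrm{Hom}(H,U)$ by conjugation, and $1$ denotes the trivial representation.

**Lemma 4.** Let $H$ be a finitely generated group and let $h_1,\dots,h_r\in H$ represent a basis of $H_1(H;\mathbb Q)$. Let $ev:\mathrm{Hom}(H,U)\to U^r$ be evaluation at $(h_i)$.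
(a) $ev$ is injective on a neighbourhood of $1$.
(b) If $H$ is finitely presented and $H_2(H;\mathbb Q)=0$, then $ev$ maps every sufficiently small open neighbourhood of $1$ homeomorphically onto an open subset of $U^r$.

**Example.** If $H$ is finite, then $r=0$ and $H_2(H;\mathbb Q)=0$, and the lemma says that $1$ is isolated in $\mathrm{Hom}(H,U)$. For $H=\mathbb Z^2$ and $U=SU(2)$ the image of $ev$ is the set of commuting pairs, which contains no neighbourhood of $(1,1)$; here $H_2\neq0$, so the hypothesis in (b) matters.

**Step 1. Solving for the redundant generators.** The aim is to prove (a) and to find the manifold that should be $\mathrm{Hom}(H,U)$ near $1$. Let $\Phi$ be free on $x_1,\dots,x_r,z_1,\dots,z_m$, mapping onto $H$ with $x_i\mapsto h_i$, and let $R_0$ be the kernel. Then $\mathrm{Hom}(H,U)\subset U^{r+m}$. Since the $h_i$ span $H_1(H;\mathbb Q)$ and $H_1(H;\mathbb Z)=\Phi^{ab}/\operatorname{im}R_0$, there are $N\ge1$, integers $a_{ji}$ and $\rho_j\in R_0$ with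
$$\rho_j\equiv Nz_j-\sum_ia_{ji}x_i\quad\text{in }\Phi^{ab},\qquad 1\le j\le m .$$
The differential of a word map at the identity is given by exponent sums. So the map $\Theta:U^{r+m}\to U^{r+m}$, $\Theta(x,z)=(x,\rho(x,z))$, has differential $(\xi,\eta)\mapsto(\xi,N\eta-A\xi)$ at the identity, with $A=(a_{ji})$. This is invertible, so $\Theta$ is a diffeomorphism from an open neighbourhood $B$ of the identity onto an open set, and the same holds for every smaller open $B$. On $\mathrm{Hom}(H,U)\cap B$ we have $\Theta=(ev,1)$, so $ev$ is injective there. This is (a).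

Put $M_B=\{p\in B:\rho_j(p)=1\ \forall j\}$. Then $\Theta(M_B)=\Theta(B)\cap(U^r\times\{1\})$, so $(x,z)\mapsto x$ maps $M_B$ homeomorphically onto an open subset of $U^r$. Also $\mathrm{Hom}(H,U)\cap B\subset M_B$. If we show $M_B\subset\mathrm{Hom}(H,U)$ for small $B$, then $\mathrm{Hom}(H,U)\cap B=M_B$ and (b) follows.

**Step 2. The other relators, up to powers, are commutators.** The aim is to use $H_2(H;\mathbb Q)=0$. Since $H$ is finitely presented, $R_0$ is normally generated by $\rho_1,\dots,\rho_m$ and finitely many further elements $\sigma_1,\dots,\sigma_k$. The image of $R_0$ in $\Phi^{ab}\otimes\mathbb Q$ has dimension $(r+m)-r=m$, and the $\rho_j$ are linearly independent there, so they span it. Since $\Phi^{ab}$ is torsion-free, for each $l$ some element $\sigma_l^{N'}\prod_j\rho_j^{-b_j}$ with $N'\ge1$ lies in $R_0\cap[\Phi,\Phi]$. By Hopf's formula $(R_0\cap[\Phi,\Phi])/[\Phi,R_0]=H_2(H;\mathbb Z)$, which is torsion by hypothesis. So a power of that element lies in $[\Phi,R_0]$. As $R_0/[\Phi,R_0]$ is abelian, we obtain $N_l\ge1$ and integers $b_{lj}$ with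
$$\sigma_l^{N_l}=\prod_j\rho_j^{b_{lj}}\cdot\prod_q[f_q,r_q]^{\pm1},\qquad f_q\in\Phi,\ r_q\in R_0. \tag{2}$$

**Step 3. The estimate.** The aim is to show that near the identity $\rho_j(p)=1$ for all $j$ forces $\sigma_l(p)=1$ for all $l$. For unitary matrices,
$$|ab-1|\le|a-1|+|b-1|,\qquad|a^{-1}-1|=|cac^{-1}-1|=|a-1|,$$
$$|[a,b]-1|=|ab-ba|=|(a-1)(b-1)-(b-1)(a-1)|\le2|a-1||b-1|.$$
Let $\rho_j(p)=1$ for all $j$, let $d$ be the maximal distance of the coordinates of $p$ from $1$, and let $\varepsilon=\max_l|\sigma_l(p)-1|$. Each $r_q$ is a product of conjugates of $\rho_j^{\pm1},\sigma_l^{\pm1}$, so $|r_q(p)-1|\le C\varepsilon$. Also $|f_q(p)-1|\le Cd$. By (2), $|\sigma_l(p)^{N_l}-1|\le C'd\varepsilon$. The constants $C,C'$ do not depend on $p$.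

For the reverse inequality, let $u$ be unitary with $|u-1|\le1/N$. Then $|u^k-1|\le k/N$, and
$$u^N-1=(u-1)\Bigl(N+\sum_{k=0}^{N-1}(u^k-1)\Bigr).$$
The inner sum has norm at most $(N-1)/2$, so $|u^N-1|\ge\bigl(N-\frac{N-1}2\bigr)|u-1|\ge\frac12|u-1|$.

For $d$ small, $|\sigma_l(p)-1|\le1/N_l$ for all $l$, so $\frac12|\sigma_l(p)-1|\le C'd\varepsilon$ for all $l$, that is, $\varepsilon\le2C'd\varepsilon$. Once $2C'd<1$ this forces $\varepsilon=0$. Then all normal generators of $R_0$ are trivial at $p$, and $p\in\mathrm{Hom}(H,U)$. $\square$

## 6. Real algebraic sets have even links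

A real algebraic set is the zero set of polynomials in some $\mathbb R^m$. A semialgebraic set is a finite union of sets given by finitely many polynomial equations and strict inequalities. The Zariski closure of a set is the smallest real algebraic set containing it. For example $[0,1]\subset\mathbb R$ is semialgebraic but not algebraic, and its Zariski closure is $\mathbb R$. We use the following standard facts.

* Images of semialgebraic sets under polynomial maps are semialgebraic (Tarski–Seidenberg).
* A compact semialgebraic set has a finite semialgebraic triangulation, and a given closed semialgebraic subset can be made a subcomplex.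
* The Zariski closure of a semialgebraic set has the same dimension, and the dimension of a semialgebraic set is its topological dimension. In particular a semialgebraic set of dimension $d$ contains no subset homeomorphic to $\mathbb R^p$ with $p>d$.

**Fact 5** (Sullivan; Bochnak–Coste–Roy, *Real Algebraic Geometry*, Ch. 11). If $Z$ is a real algebraic set and $z\in Z$, then $\sum_i(-1)^i\dim H_i(Z,Z\setminus z;\mathbb F_2)$ is odd. Equivalently, the link of $z$ in $Z$ has even Euler characteristic.

**Example.** The node $xy=0$ has link four points at the origin, and the cusp $y^2=x^3$ has link two points. Three segments meeting at a point have a link of three points there, so no neighbourhood in an algebraic set looks like that.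

Let $c(k)$ be the open cone on $k\ge1$ points and $D^m$ the open $m$-disc. Suppose a neighbourhood of $z$ in $Z$ is homeomorphic to $D^m\times c(k)$ with $z$ at $(0,\text{apex})$. Then
$$H_*(Z,Z\setminus z;\mathbb F_2)\cong H_*(D^m,D^m\setminus0;\mathbb F_2)\otimes H_*(c(k),c(k)\setminus\text{apex};\mathbb F_2)$$
has dimension $k-1$ in degree $m+1$ and vanishes in other degrees. So Fact 5 gives:

**(P)** In this situation $k$ is even.

**Corollary 6.** If $Z$ is a compact real algebraic set of dimension $d\ge1$, the sum of all $d$-simplices of a semialgebraic triangulation is a mod 2 cycle, with class $[Z]\in H_d(Z;\mathbb F_2)$. If $z$ has a neighbourhood in $Z$ homeomorphic to $\mathbb R^d$, then $[Z]$ restricts to the generator of $H_d(Z,Z\setminus z;\mathbb F_2)$.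

*Proof.* Suppose a $(d-1)$-simplex is a face of exactly $k\ge1$ $d$-simplices. Its open star consists of its interior and $k$ open $d$-simplices, so its interior points have neighbourhoods $D^{d-1}\times c(k)$ of the above form, and $k$ is even by (P). Hence the boundary of the sum vanishes mod 2. For the second statement, let $z'$ run over the Euclidean neighbourhood. The restriction of $[Z]$ to $H_d(Z,Z\setminus z';\mathbb F_2)=\mathbb F_2$ is locally constant in $z'$, hence constant. It is nonzero at interior points of $d$-simplices, and such points exist in the neighbourhood because a nonempty open subset of $\mathbb R^d$ is not covered by finitely many simplices of dimension less than $d$. $\square$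

## 7. The degree of $\mathrm{Hom}(G,SU(n))\to SU(n)^g$: proof of Theorem 2(2) and (3)

This is the degree argument in the case where the fibre over the trivial representation is known. Let $W$ and the annuli be as in Theorem 2(2), let $U=SU(n)$, and suppose for contradiction that $\pi_1(W)$ has no nontrivial homomorphism to $U$. Form $R$, $G$, $\varphi$ as in Section 3. We use only (G1), (G2), and the identification of the meridians.

**Step 1. An algebraic set on which $f$ is a homeomorphism near $1$.** The aim is to have a fundamental class. Let $f=\varphi^*:\mathrm{Hom}(G,U)\to U^g$, which is evaluation at the $\varphi(y_i)$. Fix generators $g_k$ of $G$ and put $N=\{v\in\mathrm{Hom}(G,U):|v(g_k)-1|<\epsilon\ \forall k\}$. For small $\epsilon$, Lemma 4(b) says that $f$ maps $N$ homeomorphically onto an open subset of $U^g$. Let $Z$ be the real Zariski closure of $N$ in a product of copies of the matrix algebra $M_n(\mathbb C)$. The set $\mathrm{Hom}(G,U)$ is compact and real algebraic, so $Z\subset\mathrm{Hom}(G,U)$ is compact. Moreover $N=Z\cap\{|v(g_k)-1|<\epsilon\}$ is open in $Z$, and $\dim Z=\dim N=d:=g\dim U$.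 Here $d\ge1$, because $\pi_w$ has a nontrivial homomorphism to $U$.

**Step 2. The fibre over $1$.** The aim is to show $f^{-1}(1)=\{1\}$. By van Kampen, attaching the pieces $D^2\times[0,1]\times S^1$ to $P$ kills exactly the $\ell_i$, and attaching the $\nu A_i$ kills exactly the meridians of the $A_i$:
$$G=\pi_1(P)/\langle\langle\ell_i\rangle\rangle,\qquad\pi_1(W)=\pi_1(P)/\langle\langle\text{meridians of the }A_i\rangle\rangle .$$
The group $\pi_1(E)$ maps onto both $F=\pi_1(M_0)$ and $\pi_1(Y)$, and it contains the $\ell_i$ and the meridians up to conjugacy. Hence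
$$G/\langle\langle\varphi(F)\rangle\rangle=\pi_1(P)/\langle\langle\operatorname{im}\pi_1(E)\rangle\rangle=\pi_1(W)/\langle\langle\operatorname{im}\pi_1(Y)\rangle\rangle .$$
A representation in $f^{-1}(1)$ factors through this quotient of $\pi_1(W)$, so it is trivial by assumption.

**Step 3. $f|_Z$ is onto.** The aim is to compute a mod 2 degree. By Corollary 6, $[Z]$ restricts to the generator of $H_d(Z,Z\setminus1;\mathbb F_2)$. Since $f^{-1}(1)=\{1\}$, $f$ maps $(Z,Z\setminus1)$ to $(U^g,U^g\setminus1)$, and it is a homeomorphism near $1$. So $f_*[Z]\in H_d(U^g;\mathbb F_2)=\mathbb F_2$ restricts nontrivially to $H_d(U^g,U^g\setminus1;\mathbb F_2)$; thus $f_*[Z]\ne0$. If $f|_Z$ missed a point $p$, then $f_*[Z]$ would come from $H_d(U^g\setminus p;\mathbb F_2)$ and would vanish in $H_d(U^g,U^g\setminus p;\mathbb F_2)$. But $U^g$ is a closed connected $d$-manifold, so $H_d(U^g;\mathbb F_2)\to H_d(U^g,U^g\setminus p;\mathbb F_2)$ is an isomorphism, a contradiction.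

**Step 4. Extending a representation of $\pi_w$.** The aim is to reach the contradiction. Let $\rho:F\to\pi_w\to U$ be nontrivial. By Step 3 there is $\tilde\rho:G\to U$ with $\tilde\rho\varphi=\rho$. It kills $\varphi(w_i)$, hence the meridians of the $A_i$, which are conjugate in $G$ to $\varphi(w_i)^{\pm1}$. So $\tilde\rho$ factors through $\pi_1(P)/\langle\langle\ell_i,\text{meridians}\rangle\rangle$, a quotient of $\pi_1(W)$. This gives a nontrivial homomorphism $\pi_1(W)\to U$, against the assumption. This proves (2). The parenthetical remark in (2) holds because a finite group embeds in some $U(m)\subset SU(m+1)$.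

**Step 5. Part (3).** The aim is to combine (1) and (2). If $\pi_w=1$, then (1) gives a simply connected homology cobordism. If $\pi_w\neq1$ is residually finite, it has a nontrivial finite quotient, and (2) with $Y'=S^3$ shows that no simply connected $W$ exists. In the main example, (1) of Section 4 is an explicit nontrivial homomorphism $\pi_w\to SU(2)$, so (2) applies directly: this two-component link is concordant to the unlink in a homology cobordism, but to no link in $S^3$ in a simply connected one. $\square$

## 8. Trace coordinates on $\mathrm{Hom}(\Gamma,SU(2))$: proof of Proposition 3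

Suppose data satisfying (G1)–(G6) exist. Let $U=SU(2)$, the unit quaternions in $\mathbb H$. For unit quaternions $g$ the operator norm $|g-1|$ is the quaternion norm.

**Step 1. A neighbourhood of $1$ in $\mathrm{Hom}(\Gamma,U)$.** The aim is to identify it, equivariantly, with a neighbourhood of $(1,1)$ in $U^2$. By (G1) and (G3), both $(\varphi(s),\varphi(t))$ and $(\psi(\mu_1),\psi(\mu_2))$ represent bases of $H_1(G;\mathbb Q)$. By (G1), (G2) and Lemma 4(b), on small open neighbourhoods of $1$ in $\mathrm{Hom}(G,U)$ both
$$\varphi^*:\mathrm{Hom}(G,U)\to\mathrm{Hom}(F,U)=U^2\quad\text{and}\quad ev_\mu\circ\psi^*:\mathrm{Hom}(G,U)\to U^2$$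
are homeomorphisms onto open sets, where $ev_\mu$ is evaluation at $(\mu_1,\mu_2)$. By (G3) and Lemma 4(a) there is an open neighbourhood $\mathcal N$ of $1$ in $\mathrm{Hom}(\Gamma,U)$ on which $ev_\mu$ is injective. Fix generators $g_k$ of $G$ and let $V=\{v:|v(g_k)-1|<\epsilon\ \forall k\}$, with $\epsilon$ so small that the two maps are homeomorphisms on $V$ onto open sets and $\psi^*(V)\subset\mathcal N$. This $V$ is invariant under conjugation. Let $O=ev_\mu\psi^*(V)$, which is open.

We claim $\psi^*(V)=\mathcal N\cap ev_\mu^{-1}(O)$. The inclusion "$\subset$" is clear. If $\zeta\in\mathcal N$ and $ev_\mu(\zeta)=ev_\mu(\psi^*v)$ with $v\in V$, then $\zeta=\psi^*v$ by injectivity. So $\psi^*(V)$ is open in $\mathrm{Hom}(\Gamma,U)$, and $\psi^*:V\to\psi^*(V)$ is a homeomorphism with inverse $(ev_\mu\psi^*|_V)^{-1}\circ ev_\mu$.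

Fix generators $e_1,\dots,e_n$ of $\Gamma$. For small $\eta>0$ the set
$$N'=\{\zeta\in\mathrm{Hom}(\Gamma,U):|\zeta(e_k)-1|<\eta\ \forall k\}$$
lies in $\psi^*(V)$. Replace $V$ by $V\cap(\psi^*)^{-1}(N')$, which is still open and invariant; now $\psi^*:V\to N'$ is a homeomorphism. Thus $N'$ is a semialgebraic, invariant, open neighbourhood of $1$, and
$$\theta=\varphi^*\circ(\psi^*|_V)^{-1}:N'\to O_1$$
is an equivariant homeomorphism onto an open neighbourhood $O_1$ of $(1,1)$ in $U^2$. In particular $N'$ is a topological 6-manifold. If $\theta(\zeta)=(a,b)$, then $\zeta=v\psi$ with $v\varphi(s)=a$, $v\varphi(t)=b$, so (G4) and (G6) give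
$$\operatorname{tr}\zeta(\delta_1)=\operatorname{tr}a,\qquad\operatorname{tr}\zeta(\delta_2)=\operatorname{tr}b,\qquad\operatorname{tr}\zeta(\mu_i)=\operatorname{tr}w_i(a,b). \tag{3}$$

**Step 2. The algebraic set $Z$ and the map $\tau$.** The aim is to extend the right-hand coordinates beyond $N'$. Let $Z$ be the real Zariski closure of $N'$ in $\mathbb H^n\supset U^n\supset\mathrm{Hom}(\Gamma,U)$. Since $\mathrm{Hom}(\Gamma,U)$ is compact and real algebraic, $Z\subset\mathrm{Hom}(\Gamma,U)$ is compact. Then $N'=Z\cap\{|\zeta(e_k)-1|<\eta\}$ is open in $Z$, and $\dim Z=\dim N'=6$. Conjugations act on $\mathbb H^n$ by linear automorphisms preserving $N'$, so $Z$ is $U$-invariant. Put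
$$\tau:Z\to\mathbb R^3,\quad\tau(\zeta)=(\operatorname{tr}\zeta(\delta_1),\operatorname{tr}\zeta(\delta_2),\operatorname{tr}\zeta(\mu_1)),\qquad t'(a,b)=(\operatorname{tr}a,\operatorname{tr}b,\operatorname{tr}w_1(a,b)).$$
By (3), $t'\circ\theta=\tau$ on $N'$. For $h\in\Gamma$ the function $\operatorname{tr}\zeta(h)$ is a $U$-invariant polynomial in the coordinates $\zeta(e_k)\in\mathbb H$: write $h$ as a word and replace inverses by quaternionic conjugates.

**Step 3. Recovering $\operatorname{tr}\zeta(\mu_2)$.** The aim is a polynomial identity that holds near $1$ and therefore on $Z$. Let $x=\operatorname{tr}a$, $y=\operatorname{tr}b$, $z=\operatorname{tr}ab$. Define $S_0(y)=1$, $S_1(y)=y$, $S_{k+1}=yS_k-S_{k-1}$, so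
$$S_2=y^2-1,\qquad S_3=y^3-2y,\qquad S_4=y^4-3y^2+1 .$$
Cayley–Hamilton ($h^2=(\operatorname{tr}h)h-1$) gives $h^k=S_{k-1}(\operatorname{tr}h)\,h-S_{k-2}(\operatorname{tr}h)$ for $k\ge2$ by induction. Thus $a^3=S_2(x)a-x$, $b^{-5}=S_4(y)b^{-1}-S_3(y)$, $b^{-4}=S_3(y)b^{-1}-S_2(y)$. With $\operatorname{tr}ab^{-1}=xy-z$ we obtain
$$\operatorname{tr}w_1(a,b)=\operatorname{tr}a^3b^{-5}=D(x,y)-C(x,y)z,\qquad C=S_2(x)S_4(y)=(x^2-1)(y^4-3y^2+1), \tag{4}$$
$$D=Cxy-xS_2(x)S_3(y)-xyS_4(y)+2xS_3(y).$$
Next, $(ab)^2=z\,ab-1$, so $w_2(a,b)=z\,ab^{-4}-b^{-5}$. Put $T=\operatorname{tr}b^{5}=yS_4(y)-2S_3(y)$. Using $yS_3-S_2=S_4$,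
$$\operatorname{tr}w_2(a,b)=z\bigl(S_3(y)(xy-z)-xS_2(y)\bigr)-T=-S_3(y)z^2+xS_4(y)z-T=:p(x,y,z).$$
As a check, $x=y=z=2$ gives $C=15$, $D=32$, $D-2C=2$, and $p=-16+20-2=2$, as it must at $a=b=1$. Substitute $Cz=D-u$ in $C^2p$: with
$$q(x,y,u)=-S_3(y)(D-u)^2+xS_4(y)\,C\,(D-u)-C^2T$$
we have $C^2\,p(x,y,z)=q(x,y,D-Cz)$ identically. By (3) and (4), the identity
$$C(x,y)^2\,\operatorname{tr}\zeta(\mu_2)=q(x,y,u),\qquad(x,y,u)=\tau(\zeta), \tag{5}$$
holds on $N'$. Both sides are polynomials in the coordinates, so it holds on $Z$. Two consequences follow.

**(A)** If $\zeta\in Z$ and $\tau(\zeta)=t'(a,b)$ with $C(\operatorname{tr}a,\operatorname{tr}b)\ne0$, then $\operatorname{tr}\zeta(\mu_2)=\operatorname{tr}w_2(a,b)$. Indeed both sides, multiplied by $C^2$, equal $q(t'(a,b))$.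

**(B)** If $\zeta\in Z$ and $\tau(\zeta)=(2,2,2)$, then $\zeta=1$. Indeed $(2,2,2)=t'(1,1)$ and $C(2,2)=15\neq0$, so (A) gives $\operatorname{tr}\zeta(\mu_2)=2$. Also $\operatorname{tr}\zeta(\mu_1)=2$, so $\zeta(\mu_1)=\zeta(\mu_2)=1$ and $\zeta=1$ by (G5).

Statement (B) is the control of the trivial fibre that was missing for $\mathrm{Hom}(G,U)$.

**Step 4. The region $\Omega$.** The aim is to find an open set of $\mathbb R^3$ over which $t'$ is the quotient map by conjugation, and which has the point belonging to $(a_*,b_*)$ in its closure. Write $a=\cos\alpha+\mathbf u\sin\alpha$, $b=\cos\beta+\mathbf v\sin\beta$ with $\alpha,\beta\in[0,\pi]$, unit imaginary $\mathbf u,\mathbf v$, and $c=\mathbf u\cdot\mathbf v=-\operatorname{Re}(\mathbf u\mathbf v)$. Since $a^3=\cos3\alpha+\mathbf u\sin3\alpha$ and $b^{-5}=\cos5\beta-\mathbf v\sin5\beta$,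
$$t'(a,b)=\bigl(2\cos\alpha,\ 2\cos\beta,\ 2\cos3\alpha\cos5\beta+2c\sin3\alpha\sin5\beta\bigr)=:\kappa(\alpha,\beta,c).$$
Let $\Omega=\kappa\bigl((0,\frac\pi3)\times(0,\frac\pi5)\times(-1,1)\bigr)$. On this box $\sin3\alpha$ and $\sin5\beta$ are positive. So $\kappa$ is injective there (the first two coordinates give $\alpha,\beta$, then the third gives $c$), and its Jacobian $8\sin\alpha\sin\beta\sin3\alpha\sin5\beta$ is nonzero. Hence $\Omega$ is open, connected, and homeomorphic to the box via $\kappa$.

**(C)** $t'(a,b)\in\Omega$ if and only if $\alpha\in(0,\frac\pi3)$, $\beta\in(0,\frac\pi5)$, $|c|<1$. The same reading-off of $\alpha$, $\beta$, $c$ from the coordinates proves this. In particular $a$ and $b$ then do not commute. Moreover $t'$ induces a homeomorphism $t'^{-1}(\Omega)/U\to\Omega$: pairs $(\mathbf u,\mathbf v)$ with $|c|<1$ are classified up to $SO(3)$ by $c$, so the induced map is a continuous bijection, and its inverse is induced by the continuous section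
$$\kappa(\alpha,\beta,c)\mapsto\bigl(\cos\alpha+\mathbf i\sin\alpha,\ \cos\beta+(c\,\mathbf i+\sqrt{1-c^2}\,\mathbf j)\sin\beta\bigr).$$
Finally, $\Omega$ is the image under $t'$ of $\{(a,b)\in U^2:\operatorname{tr}a>1,\ \operatorname{tr}b>2\cos\frac\pi5,\ ab\ne ba\}$, so it is semialgebraic.

**Step 5. Freeness over $\Omega$.** The aim is to make the quotient by conjugation a principal bundle.

**(D)** If $\zeta\in Z$ and $\tau(\zeta)\in\Omega$, then $\zeta(\Gamma)$ is nonabelian. By (G4) and (G6), $\psi[\mu_1]=\pm\varphi[w_1]=\pm\psi(3[\delta_1]-5[\delta_2])$ in $H_1(G;\mathbb Q)$. By (G3), $[\mu_1]=\pm(3[\delta_1]-5[\delta_2])$ in $H_1(\Gamma;\mathbb Q)$, hence in the torsion-free group $H_1(\Gamma;\mathbb Z)$. If $\zeta(\Gamma)$ were abelian, $\zeta$ would factor through $H_1(\Gamma;\mathbb Z)$, and $\zeta(\mu_1)=(\zeta(\delta_1)^3\zeta(\delta_2)^{-5})^{\pm1}$. Then $\tau(\zeta)=t'(\zeta(\delta_1),\zeta(\delta_2))$ with commuting arguments, against (C).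

An element of $SU(2)$ other than $\pm1$ has a circle, hence an abelian group, as its centralizer. So only $\pm1$ can centralize a nonabelian subgroup. Therefore $SO(3)=U/\{\pm1\}$ acts freely on
$$Z^*:=Z\cap\tau^{-1}(\Omega),$$
an invariant open subset of $Z$.

**Step 6. The quotient and its triangulation.** The aim is to set up a 3-dimensional relative cycle over $\Omega$. Let $\pi:\mathbb H^n\to\mathbb R^M$ be given by generators of the algebra of $U$-invariant real polynomials, which is finitely generated. Since $U$ is compact, these polynomials separate orbits: separate two orbits by a continuous function, approximate it by a polynomial on a compact set, and average over $U$. So $Q:=\pi(Z)$ is homeomorphic to $Z/U$, and it is compact and semialgebraic. The components of $\tau$ are invariant polynomials, so $\tau=\bar\tau\circ\pi$ with $\bar\tau:Q\to\mathbb R^3$ the restriction of a polynomial map. Put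
$$Q_1=\bar\tau^{-1}(\mathbb R^3\setminus\Omega),\qquad B=Q\setminus Q_1=Z^*/U .$$
$Q_1$ is closed and semialgebraic. Triangulate $Q$ semialgebraically with $Q_1$ a subcomplex. A simplex that has as a face a simplex not in $Q_1$ is itself not in $Q_1$, and the open simplices not in $Q_1$ lie in $B$. By Gleason's theorem on free actions of compact Lie groups, $Z^*\to B$ is a locally trivial principal $SO(3)$-bundle.

*Dimension.* All simplices not in $Q_1$ have dimension at most $3$. Otherwise take a maximal simplex, of dimension $p\ge4$, containing one of dimension at least $4$ that is not in $Q_1$. Its interior is open in $B$, so by local triviality $Z^*$ contains an open subset homeomorphic to $\mathbb R^p\times\mathbb R^3$. This contradicts $\dim Z=6$.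

*Parity.* Let $\sigma$ be a 2-simplex not in $Q_1$ that is a face of exactly $k\ge1$ 3-simplices. By the dimension statement its open star is its interior together with $k$ open 3-simplices. So an interior point $b$ of $\sigma$ has arbitrarily small neighbourhoods in $B$ homeomorphic to $D^2\times c(k)$ with $b$ at $(0,\text{apex})$. By local triviality, a point $z\in Z^*$ over $b$ has a neighbourhood in $Z$ homeomorphic to $D^2\times c(k)\times D^3\cong D^5\times c(k)$ with $z$ at $(0,\text{apex})$. By (P), applied in the real algebraic set $Z$, $k$ is even.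

Hence the boundary of the sum of all 3-simplices not in $Q_1$ lies in $Q_1$ modulo 2. Denote the class of this relative cycle by $\beta\in H_3(Q,Q_1;\mathbb F_2)$. Note that (P) was applied upstairs: $Q$ is only semialgebraic, and Fact 5 is not available for it.

**Step 7. The picture near $(2,2,2)$.** The aim is to find a point of $\Omega$ with exactly one preimage, where $\bar\tau$ is a local homeomorphism. By (B), $\tau$ does not take the value $(2,2,2)$ on the compact set $Z\setminus N'$. Also $t'^{-1}(2,2,2)=\{(1,1)\}$, so $t'$ does not take this value on the compact set $U^2\setminus O_1$. So there is an open ball $D$ about $(2,2,2)$ with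
$$Z\cap\tau^{-1}(D)\subset N',\qquad t'^{-1}(D)\subset O_1 .$$
The set $D\cap\Omega$ is nonempty, because $\kappa(\alpha,\beta,0)\to(2,2,2)$ as $\alpha,\beta\to0^+$. Since $t'\theta=\tau$ on $N'$ and $\theta:N'\to O_1$ is an equivariant homeomorphism, $\theta$ restricts to an equivariant homeomorphism $Z\cap\tau^{-1}(D\cap\Omega)\to t'^{-1}(D\cap\Omega)$. Dividing by $U$ and using (C), $\bar\tau$ maps the open set $B_0=\bar\tau^{-1}(D\cap\Omega)\subset B$ homeomorphically onto $D\cap\Omega$. So $B_0$ is a nonempty 3-manifold, open in $Q$, and it is not covered by finitely many simplices of dimension at most $2$. Choose $b_0\in B_0$ in the interior of a 3-simplex and put $x_0=\bar\tau(b_0)$. Then $\bar\tau^{-1}(x_0)=\{b_0\}$.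

**Step 8. Claim (E): $\Omega\subset\tau(Z)$.** The aim is the degree argument. For $x\in\Omega$ let $r_x\in H_3(\mathbb R^3,\mathbb R^3\setminus x;\mathbb F_2)=\mathbb F_2$ be the image of $\bar\tau_*\beta\in H_3(\mathbb R^3,\mathbb R^3\setminus\Omega;\mathbb F_2)$. For a small closed ball $\Delta\subset\Omega$ the groups $H_3(\mathbb R^3,\mathbb R^3\setminus x;\mathbb F_2)$ with $x\in\operatorname{int}\Delta$ are all identified with $H_3(\mathbb R^3,\mathbb R^3\setminus\Delta;\mathbb F_2)$, so $r_x$ is locally constant. As $\Omega$ is connected, $r_x$ is constant.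

At $x_0$ we have $r_{x_0}=1$. Indeed $b_0$ is interior to a 3-simplex not in $Q_1$, whose interior is open in $Q$, so $\beta$ restricts to the generator of $H_3(Q,Q\setminus b_0;\mathbb F_2)=\mathbb F_2$. Since $b_0$ is the only preimage of $x_0$, $\bar\tau$ maps $(Q,Q\setminus b_0)$ to $(\mathbb R^3,\mathbb R^3\setminus x_0)$. As it is a homeomorphism from a neighbourhood of $b_0$ onto a neighbourhood of $x_0$, it takes generator to generator by excision.

If some $x_1\in\Omega$ were not in $\bar\tau(Q)=\tau(Z)$, then $\bar\tau$ would map all of $Q$ into $\mathbb R^3\setminus x_1$, and $r_{x_1}=0$. This contradicts constancy, and (E) is proved.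

**Step 9. Approaching the icosahedral corner.** The aim is to get a representation of $\Gamma$ that kills $\mu_1,\mu_2$ but not $\delta_1$. We cannot go directly to $t'(a_*,b_*)=(1,2\cos\frac\pi5,2)$. There $C=0$ and (A) is silent, and in fact every value of $c$ gives this same point, while $\operatorname{tr}w_2=2-z^2$ depends on $c$. So we approach the point with $c=c_*$ fixed.

Take $\mathbf u,\mathbf v,a_*,b_*$ as in Section 4. Let $\alpha_n\uparrow\frac\pi3$ and $\beta_n\uparrow\frac\pi5$ strictly from below, with all $\alpha_n,\beta_n>0$, and put $a_n=\cos\alpha_n+\mathbf u\sin\alpha_n$, $b_n=\cos\beta_n+\mathbf v\sin\beta_n$. Since $0<c_*<1$, (C) gives $t'(a_n,b_n)\in\Omega$. By (E) there is $\zeta_n\in Z$ with $\tau(\zeta_n)=t'(a_n,b_n)$. From $S_k(2\cos\vartheta)=\sin((k+1)\vartheta)/\sin\vartheta$,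
$$C(\operatorname{tr}a_n,\operatorname{tr}b_n)=\frac{\sin3\alpha_n}{\sin\alpha_n}\cdot\frac{\sin5\beta_n}{\sin\beta_n}\ne0 ,$$
so (A) gives $\operatorname{tr}\zeta_n(\mu_2)=\operatorname{tr}w_2(a_n,b_n)$. Since $Z$ is compact, a subsequence converges to some $\zeta\in Z$. As $a_n\to a_*$ and $b_n\to b_*$, (1) gives
$$\operatorname{tr}\zeta(\mu_1)=\operatorname{tr}w_1(a_*,b_*)=2,\qquad\operatorname{tr}\zeta(\mu_2)=\operatorname{tr}w_2(a_*,b_*)=2,\qquad\operatorname{tr}\zeta(\delta_1)=\operatorname{tr}a_*=1 .$$
Hence $\zeta(\mu_1)=\zeta(\mu_2)=1$, and $\zeta$ is trivial by (G5). But then $\operatorname{tr}\zeta(\delta_1)=2\neq1$. This contradiction proves Proposition 3, and with it Theorem 1 and its complements: the conjecture is false. $\blacksquare$
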